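# Product sets of small measure in connected noncompact groups: the full range of the discrepancy

## 1. Small discrepancy forces strips over the line

All locally compact groups are Hausdorff. For a unimodular group $G$ with Haar measure $\mu$ and compact sets $A,B\subseteq G$, the **discrepancy** of $A$ and $B$ is
$$\mathfrak d=\mathfrak d_G(A,B)=\mu(AB)-\mu(A)-\mu(B).$$

**Theorem 1.** Let $G$ be a connected noncompact unimodular locally compact group and let $A,B\subseteq G$ be compact of positive measure. Write $\mathfrak d=\mu(AB)-\mu(A)-\mu(B)$.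

* **(a)** If $\mu(A)^{1/2}+\mu(B)^{1/2}>\mu(AB)^{1/2}$, there is a continuous surjective homomorphism $\chi:G\to\mathbb R$ with compact kernel. It is unique up to a nonzero scalar.
* **(b)** If $\mathfrak d<\min\{\mu(A),\mu(B)\}$, then $\chi$ as in (a) exists. With $I,J$ the convex hulls of $\chi(A),\chi(B)$ and $\varepsilon_A=\mu(\chi^{-1}(I))-\mu(A)$, $\varepsilon_B=\mu(\chi^{-1}(J))-\mu(B)$, we have
$$\max\{\varepsilon_A,\varepsilon_B\}\le\mathfrak d\le\varepsilon_A+\varepsilon_B .$$
If $\mathfrak d=0$, then $A=\chi^{-1}(I)$ and $B=\chi^{-1}(J)$. Conversely, if some $\chi$ exists and $\varepsilon_A+\varepsilon_B<\min\{\mu(A),\mu(B)\}$, then $\mathfrak d<\min\{\mu(A),\mu(B)\}$.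
* **(c)** (Sharpness, in every $G$ admitting such a $\chi$, with $\mu$ suitably normalized.) The constant $1$ in $\max\{\varepsilon_A,\varepsilon_B\}\le\mathfrak d$ is attained for both sets simultaneously with $\mathfrak d>0$, and $\mathfrak d\le\varepsilon_A+\varepsilon_B$ is attained with $\varepsilon_A,\varepsilon_B>0$. For every $r\ge1$ and every constant $C$ there are $A,B$ with $\mu(A)=\mu(B)=1$, $\mathfrak d=r$ and $\varepsilon_A>C\mathfrak d$. So the range $\mathfrak d<\min\{\mu(A),\mu(B)\}$ cannot be enlarged, not even to $\le$.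

Let us read this slowly. A group with a surjection $\chi:G\to\mathbb R$ and compact kernel $K$ looks like a long tube: a line whose points are replaced by copies of $K$. The standard example is $\mathbb R\times\mathbb T$, where $\mathbb T=\mathbb R/\mathbb Z$ and $\chi$ is the first coordinate. A set $\chi^{-1}(I)$ with $I$ an interval is a strip, a segment of the tube. Two strips multiply with no waste: $\chi^{-1}(I)\chi^{-1}(J)=\chi^{-1}(I+J)$ has measure exactly $\mu(\chi^{-1}(I))+\mu(\chi^{-1}(J))$, so their discrepancy is $0$. The numbers $\varepsilon_A,\varepsilon_B$ measure how much of the smallest strip around $A$, respectively $B$, is missing. Part (b) says: as long as the discrepancy is smaller than both sets, the group is a tube, and each set fills its strip up to a loss of at most $\mathfrak d$.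

Part (a) produces the tube. Its hypothesis, after squaring, is $\mathfrak d<2\sqrt{\mu(A)\mu(B)}$, which is weaker than $\mathfrak d<\min\{\mu(A),\mu(B)\}$. Here is one case of (a) that we can check now. A continuous homomorphism $\mathbb R^2\to\mathbb R$ is linear, so its kernel contains a line and is not compact. Hence (a) says that $\mathbb R^2$ has no pair with $\mu(A)^{1/2}+\mu(B)^{1/2}>\mu(AB)^{1/2}$. This is exactly the Brunn–Minkowski inequality in the plane.

**Where the question comes from.** The source of the problem is Jinpeng An, Yifan Jing, Chieu-Minh Tran, Ruixiang Zhang, "Small measure expansion in connected noncompact groups", arXiv:2111.05236 (2021). The starting point is a known theorem, which we call Theorem K. Let $G$ be a connected noncompact locally compact group with left Haar measure $\mu_G$ and right Haar measure $\nu_G$, and let $A,B\subseteq G$ be compact of positive measure with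
$$\left(\frac{\nu_G(A)}{\nu_G(AB)}\right)^{1/2}+\left(\frac{\mu_G(B)}{\mu_G(AB)}\right)^{1/2}>1.$$
Theorem K says that $G$ is then unimodular and that there is a constant $c\in[1/20,1)$ such that:

* (i) if $0<\mathfrak d_G(A,B)<c\min\{\mu_G(A),\mu_G(B)\}$, there are a continuous surjective homomorphism $\chi:G\to\mathbb R$ with compact kernel and intervals $I,J\subseteq\mathbb R$ with $A\subseteq\chi^{-1}(I)$, $B\subseteq\chi^{-1}(J)$, $\mu_G(\chi^{-1}(I))-\mu_G(A)<100\,\mathfrak d_G(A,B)$ and $\mu_G(\chi^{-1}(J))-\mu_G(B)<100\,\mathfrak d_G(A,B)$;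
* (ii) if $\mathfrak d_G(A,B)=0$, there are such $\chi,I,J$ with $A=\chi^{-1}(I)$ and $B=\chi^{-1}(J)$.

The conjecture is that one can take $c=1$.

**Corollary 2.** The conjecture is true: under the hypotheses of Theorem K, if $0<\mathfrak d_G(A,B)<\min\{\mu_G(A),\mu_G(B)\}$, the conclusion of (i) holds. The constant $100$ can be replaced by $1$, with $\le$ in place of $<$.

*Proof from Theorem 1.* By Theorem K, $G$ is unimodular. By Theorem 1(b), $\chi$ exists, $A\subseteq\chi^{-1}(I)$, $B\subseteq\chi^{-1}(J)$ for the convex hulls $I,J$, and $\varepsilon_A,\varepsilon_B\le\mathfrak d<100\,\mathfrak d$. $\square$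

The only thing taken from Theorem K is unimodularity. The rest of the lecture proves Theorem 1. Sections 2 to 6 treat (b) and (c), with the existence of $\chi$ taken as given; Sections 7 to 10 prove that existence.

## 2. Compact sets on the line

Take $G=\mathbb R$, $\chi=\mathrm{id}$, $K=\{0\}$, and write $|\cdot|$ for Lebesgue measure.

**One set an interval.** Let $B=[0,b]$ with $b>0$, and let $A$ be compact with convex hull $[p,q]$. The set $[p,q]\setminus A$ is a disjoint union of countably many open gaps $(l_i,r_i)$ of lengths $g_i$. A point $x$ of the gap $(l_i,r_i)$ lies in $A+[0,b]$ if and only if $[x-b,x]$ meets $A$, that is, if and only if $x\le l_i+b$. So $A+B$ covers length $\min\{g_i,b\}$ of this gap. Beyond $q$ it adds $(q,q+b]$. Therefore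
$$|A+B|=|A|+b+\sum_i\min\{g_i,b\},\qquad \mathfrak d=\sum_i\min\{g_i,b\}.$$
If $\mathfrak d<b$, every gap is shorter than $b$, so $\mathfrak d=\sum_ig_i=\varepsilon_A$. If instead some gap has length at least $b$, that gap costs only $b$, however long it is. So the threshold $\mathfrak d<\min\{\mu(A),\mu(B)\}$ is already visible: below it every gap is paid for in full, and at it a gap of any length can be hidden.

Three families will be used for (c).

* **(E1)** $S=T=[0,1]\cup\{1+\delta\}$ with $0<\delta<1$. Then $S+T=[0,2]\cup[1+\delta,2+\delta]\cup\{2+2\delta\}=[0,2+\delta]\cup\{2+2\delta\}$, because $1+\delta\le2$. So $|S+T|-|S|-|T|=\delta$. The hull of $S$ has length $1+\delta$, so $S$ and $T$ each miss $\delta$ of their hulls.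
* **(E2)** $S=T=[0,\tfrac12]\cup[\tfrac12+\delta,1]$ with $0<\delta<\tfrac14$. Then $S+T=[0,1]\cup[\tfrac12+\delta,\tfrac32]\cup[1+2\delta,2]=[0,2]$, because $1+2\delta\le\tfrac32$. Here $|S|=1-\delta$, each set misses $\delta$ of its hull, and the discrepancy is $2-2(1-\delta)=2\delta$. Since $\delta<\tfrac13$, $2\delta<1-\delta=\min\{|S|,|T|\}$.
* **(E3)** Let $r\ge1$, let $k\ge\max\{1,r-1\}$ be an integer and $M>2$. Put $T=[0,1]$ and $S=[0,1]\cup\{M+j(r-1)/k:0\le j\le k\}$. The isolated points are spaced by $(r-1)/k\le1$, so the intervals $[M+j(r-1)/k,\,M+j(r-1)/k+1]$ fill $[M,M+r]$, and $S+T=[0,2]\cup[M,M+r]$, a disjoint union. So $|S|=|T|=1$ and the discrepancy is $(2+r)-2=r$, while every interval containing $S$ has length at least $M$.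

## 3. Slicing compact sets by cosets

**Facts that are used.**

* *Kemperman's inequality* (Fund. Math. 56 (1964); Kneser 1956 in the compact abelian case): if $H$ is a connected unimodular locally compact group and $E,F\subseteq H$ are compact of positive measure, then $\mu(EF)\ge\min\{\mu(E)+\mu(F),\mu(H)\}$.
* *Gleason–Yamabe*: in a connected locally compact group every neighbourhood of $1$ contains a compact normal subgroup $N$ with $G/N$ a Lie group.
* *Open mapping*: a continuous surjective homomorphism from a $\sigma$-compact locally compact group (for example a connected one) onto a locally compact group is open.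
* *Weil's formula*: if $P$ is a closed subgroup of $G$ and both are unimodular, then $G/P$ carries a nonzero $G$-invariant Radon measure and, suitably normalized, $\int_Gf=\int_{G/P}\int_Pf(gp)\,dp\,d(gP)$ for $f\in C_c(G)$.
* *Brunn–Minkowski*: $|E+F|\ge|E|+|F|$ for nonempty compact $E,F\subseteq\mathbb R$, and $|E+F|^{1/2}\ge|E|^{1/2}+|F|^{1/2}$ for nonempty compact $E,F\subseteq\mathbb R^2$.
* The Iwasawa decomposition and textbook Lie theory.

If $P\le G$ is closed and $E\subseteq G$ is compact, the slice of $E$ along the coset $gP$, moved back to $P$, is $P\cap g^{-1}E$. For the closed unit disc in $\mathbb R^2$ and $P=\{0\}\times\mathbb R$, the slice over $x\in[-1,1]$ has length $2\sqrt{1-x^2}$.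

**Lemma 3.** Let $P\le G$ be closed, $G$ and $P$ unimodular, $E\subseteq G$ compact. Then
$$\mu(E)=\int_{G/P}\mu_P(P\cap g^{-1}E)\,d(gP),\tag{1}$$
$$\mu(E)=\int_{P\backslash G}\mu_P(P\cap Eh^{-1})\,d(Ph),\tag{2}$$
where the measure on $P\backslash G$ is that of $G/P$ transported by inversion.

*Proof.* The functions $f\in C_c(G)$ with $f\ge1_E$ form a downward directed family with pointwise infimum $1_E$. For a Radon measure, the integral of the infimum of a downward directed family of nonnegative $C_c$-functions is the infimum of the integrals. Use this three times: on $G$, to get $\mu(E)=\inf_f\int_Gf$; on $P$, for the functions $p\mapsto f(gp)$, to get $\inf_f\int_Pf(gp)\,dp=\mu_P(P\cap g^{-1}E)$; on $G/P$, for the functions $gP\mapsto\int_Pf(gp)\,dp\in C_c(G/P)$. With Weil's formula for each $f$ this gives (1).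

For (2), apply (1) to $E^{-1}$. Since $G$ is unimodular, $\mu(E)=\mu(E^{-1})=\int_{G/P}\mu_P(P\cap g^{-1}E^{-1})\,d(gP)$. The inverse of $P\cap g^{-1}E^{-1}$ is $P\cap Eg$, of the same measure since $P$ is unimodular. Put $h=g^{-1}$. $\square$

The slice measures depend only on the coset: replacing $g$ by $gp$ changes $P\cap g^{-1}E$ into $p^{-1}(P\cap g^{-1}E)$, and replacing $h$ by $ph$ changes $P\cap Eh^{-1}$ into $(P\cap Eh^{-1})p^{-1}$.

**Lemma 4 (upper semicontinuity).** If $P\le G$ is closed, $\lambda$ is a Radon measure on $P$ and $C\subseteq G$ is compact, then $(g,h)\mapsto\lambda(P\cap g^{-1}Ch^{-1})$ is upper semicontinuous (usc) on $G\times G$.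

*Proof.* Suppose the value at $(g_0,h_0)$ is less than $s$. By outer regularity there is an open $O\subseteq G$ containing $P\cap g_0^{-1}Ch_0^{-1}$ with $\lambda(P\cap O)<s$. It is enough that $P\cap g^{-1}Ch^{-1}\subseteq O$ for $(g,h)$ near $(g_0,h_0)$. If not, there are nets $(g_i,h_i)\to(g_0,h_0)$ and $p_i\in P\setminus O$ with $g_ip_ih_i\in C$. For $(g,h)$ in a compact neighbourhood of $(g_0,h_0)$ the sets $P\cap g^{-1}Ch^{-1}$ lie in a fixed compact set, so $(p_i)$ has a limit point $p$. Then $p\in P\setminus O$ because this set is closed, and $g_0ph_0\in C$. So $p\in P\cap g_0^{-1}Ch_0^{-1}\subseteq O$, a contradiction. $\square$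

Quotient maps of groups are open, so upper semicontinuity descends to quotients by groups leaving the function invariant.

**Lemma 5.** Let $H$ be a closed normal subgroup of a unimodular group $G$ and $Q=G/H$. Then $H$ is unimodular. If $Q$ is also unimodular, then conjugation by every element of $G$ preserves $\mu_H$.

*Proof.* Using left Haar measures on $H$ and $Q$, the functional $f\mapsto\int_Q\int_Hf(gh)\,dh\,d(gH)$ is well defined and left invariant, so it is a Haar integral on $G$.

Let $h_0\in H$. Replacing $f$ by $f(\cdot\,h_0)$ multiplies the inner integral, hence the functional, by $\Delta_H(h_0)^{\pm1}$. It does not change the functional since $G$ is unimodular. So $\Delta_H\equiv1$.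

Now let $Q$ be unimodular and $g_0\in G$. By uniqueness of Haar measure, $\int_H\varphi(g_0^{-1}hg_0)\,dh=\delta(g_0)\int_H\varphi$ for some $\delta(g_0)>0$. Put $F(gH)=\int_Hf(gh)\,dh$. Since $ghg_0=gg_0\cdot g_0^{-1}hg_0$,
$$\int_Gf(yg_0)\,dy=\int_Q\int_Hf(gg_0\cdot g_0^{-1}hg_0)\,dh\,d(gH)=\delta(g_0)\int_QF(x\cdot g_0H)\,dx=\delta(g_0)\int_QF=\delta(g_0)\int_Gf .$$
The left side is $\int_Gf$, so $\delta(g_0)=1$. $\square$

**Slice functions over a quotient.** Let $H\trianglelefteq G$ be closed with $G$ and $Q=G/H$ unimodular. For compact $E\subseteq G$ and $x=gH$ put $e(x)=\mu_H(H\cap g^{-1}E)$. This is well defined, usc, and vanishes off the compact image of $E$ in $Q$; by (1), $\mu(E)=\int_Qe$. For compact $A,B$ and $C=AB$, write $a,b,c$ for their slice functions. Then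
$$H\cap(gg')^{-1}C\ \supseteq\ \big(g'^{-1}(H\cap g^{-1}A)g'\big)\,(H\cap g'^{-1}B),\tag{3}$$
because $gh_1\in A$ and $g'h_2\in B$ imply $gg'(g'^{-1}h_1g')h_2=gh_1g'h_2\in C$. By Lemma 5 the first factor on the right has measure $a(gH)$; the second has measure $b(g'H)$. For $s>0$ let
$$X_s=\{a\ge s\},\qquad Y_s=\{b\ge s\},\qquad Z_s=\{c\ge s\}.$$
These sets are compact, and $\mu(A)=\int_0^\infty|X_s|\,ds$, and similarly for $B$ and $C$, where $|\cdot|$ is the Haar measure of $Q$.

## 4. From a tube to the cylinder $\mathbb R\times\mathbb T$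

In this section and the next we assume that some continuous surjective $\chi:G\to\mathbb R$ with compact kernel $K$ exists. It is open, by the open mapping theorem.

**Lemma 6.** The map $\chi$ is unique up to a nonzero scalar, and $K$ is connected.

*Proof.* *Uniqueness.* Let $\chi'$ be another such map. Then $\chi(\ker\chi')$ is a compact subgroup of $\mathbb R$, hence trivial, so $\ker\chi'\subseteq\ker\chi$; by symmetry the kernels agree. Both maps induce topological isomorphisms $G/K\to\mathbb R$, so they differ by a continuous automorphism of $\mathbb R$, which is multiplication by some $\lambda\ne0$.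

*Connectedness.* Let $K_0$ be the identity component of $K$. It is characteristic in $K$, so normal in $G$, and $D=K/K_0$ is a profinite normal subgroup of the connected group $G/K_0$. For $d\in D$ the conjugation orbit of $d$ is a connected subset of the totally disconnected $D$, hence a point. So $D$ is central. Suppose $D\ne1$ and take a proper open subgroup $D'<D$; it is central, hence normal in $G/K_0$. The group $(G/K_0)/D'$ is connected and maps onto $\mathbb R$ by an open homomorphism with finite kernel $D/D'\ne1$. This is a connected covering of $\mathbb R$ with more than one sheet, which is impossible since $\mathbb R$ is simply connected. $\square$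

**Normalization.** Let $\mu_K(K)=1$. By (1) with $P=K$ and $G/K\cong\mathbb R$ we may scale $\mu$ so that
$$\mu(E)=\int_{\mathbb R}\mu_K(K\cap g_x^{-1}E)\,dx,\qquad \chi(g_x)=x .\tag{4}$$
All assertions of (b) are homogeneous in $\mu$, so this costs nothing. Now $\mu(\chi^{-1}(S))=|S|$ for compact $S\subseteq\mathbb R$. Let $X=\chi(A)$ and $Y=\chi(B)$, and let $a,b,c:\mathbb R\to[0,1]$ be the slice functions of $A,B,C=AB$. For all $x\in X$, $y\in Y$,
$$c(x+y)\ge\min\{1,\,a(x)+b(y)\}.\tag{5}$$
Indeed, the two factors in (3) are nonempty compact sets of measures $a(x)$ and $b(y)$. If both are positive, (5) is Kemperman's inequality in the compact connected group $K$. If one is zero, (5) holds because the product contains a translate of the other factor. This is where the connectedness of $K$ is used.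

**Two reductions to the line, and what they lose.** A sensible first try is to reduce to the case $G=\mathbb R$. One way is to project: compare $|X+Y|$ with $|X|+|Y|$. Another is to use layers: (5) gives $X_t+Y_t\subseteq Z_t$ for $0<t\le1$, so one can compare $|X_t+Y_t|$ with $|X_t|+|Y_t|$ for each $t$ and integrate. In $G=\mathbb R\times\mathbb T$ take $0<L<1$ and
$$A=B=\big([0,1]\times\mathbb T\big)\cup\big([1,1+L]\times\{0\}\big).$$
Then $A+B=([0,2+L]\times\mathbb T)\cup([2+L,2+2L]\times\{0\})$, so $\mu(A)=1$, $\mu(A+B)=2+L$ and $\mathfrak d=L=\varepsilon_A=\varepsilon_B$. But $X=Y=[0,1+L]$ is an interval with discrepancy $0$ on the line, and $X_t=Y_t=[0,1]$ for every $t\in(0,1]$ also has discrepancy $0$. Neither reduction sees any of $\mathfrak d$. The projection forgets that the slices over $(1,1+L]$ are null; the layers forget that they are nonempty. We must keep the length of $X$ and the size of the slices at the same time. So we do not go down to $\mathbb R$: we stop one step earlier, at $\Gamma=\mathbb R\times\mathbb T$, and replace each slice by an arc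 of the same measure starting at $0$.

**Lemma 7 (compression).** Let $m$ be the product Haar measure on $\Gamma=\mathbb R\times\mathbb T$, with total mass $1$ on $\mathbb T$, and put
$$A^*=\{(x,\theta\bmod1):x\in X,\ 0\le\theta\le a(x)\},\qquad B^*=\{(y,\theta\bmod1):y\in Y,\ 0\le\theta\le b(y)\}.$$
These sets are compact, $m(A^*)=\mu(A)$, $m(B^*)=\mu(B)$, and $m(A^*+B^*)\le\mu(AB)$. Moreover $(x,0)\in A^*$ for every $x\in X$ and $(y,0)\in B^*$ for every $y\in Y$.

*Proof.* The set $\{(x,\theta)\in X\times[0,1]:\theta\le a(x)\}$ is closed because $a$ is usc on the compact set $X$; $A^*$ is its continuous image. The fibre of $A^*$ over $x\in X$ is an arc of measure $a(x)$, so $m(A^*)=\int_Xa=\mu(A)$. The same holds for $B^*$. The last sentence is the case $\theta=0$.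

The fibre of $A^*+B^*$ over $z\in X+Y$ is the union of the arcs $[0,a(x)+b(y)]\bmod1$ over the pairs $x\in X$, $y\in Y$ with $x+y=z$. All these arcs start at $0$. With $s$ the supremum of the numbers $a(x)+b(y)$, the union lies in $[0,s]\bmod1$ and contains $[0,s']\bmod1$ for all $0\le s'<s$. So its measure is $\min\{1,s\}$, which by (5) is at most $c(z)$. Integrating over $z$, $m(A^*+B^*)\le\int c=\mu(AB)$. $\square$

In the example above $A^*=A$. The gain from Lemma 7 is that $\Gamma$ is abelian and that $A^*$ contains $(\min X,0)$ and $(\max X,0)$, two points on the same horizontal line.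

## 5. Folding the cylinder

For $D>0$ let $\varphi_D:\Gamma\to\Gamma_D=(\mathbb R/D\mathbb Z)\times\mathbb T$ be the projection, and let $m_D$ be the Haar measure of total mass $D$ on $\Gamma_D$. On each piece $[jD,(j+1)D)\times\mathbb T$, $j\in\mathbb Z$, the map $\varphi_D$ is a measure preserving bijection onto $\Gamma_D$. For compact $E\subseteq\Gamma$ put $N_E(\omega)=\#(E\cap\varphi_D^{-1}(\omega))$. This is finite, since $E$ meets finitely many pieces and each piece has one point over $\omega$, and summing over the pieces gives $m(E)=\int N_E\,dm_D$. For instance, for $D=2$ and $E=([0,1]\cup[2,3])\times\mathbb T$ we have $N_E=2$ over $[0,1]$ and $N_E=0$ over $(1,2)$, and indeed $m(E)=2$.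

**Lemma 8 (folding).** Let $E,F\subseteq\Gamma$ be compact of positive measure with $(0,0),(D,0)\in F$, where $D>0$. Then
$$m(E+F)\ge m(E)+\min\{D,\ m_D(\varphi_D(E))+m_D(\varphi_D(F))\}.$$

*Proof.* The two points of $F$ add at least one new point to $E$ over every $\omega\in\varphi_D(E)$. Let $e_1,\dots,e_n$ be the points of $E$ over such an $\omega$, ordered by $\mathbb R$-coordinate. They all have the same $\mathbb T$-coordinate, so their $\mathbb R$-coordinates are distinct. Then $e_1,\dots,e_n$ and $e_n+(D,0)$ are $n+1$ distinct points of $E+F$ over $\omega$. If $\omega\in\varphi_D(E+F)\setminus\varphi_D(E)$, then $N_{E+F}(\omega)\ge1=N_E(\omega)+1$. Since $\varphi_D(E)\subseteq\varphi_D(E+F)=\varphi_D(E)+\varphi_D(F)$, in all cases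
$$N_{E+F}\ge N_E+1_{\varphi_D(E)+\varphi_D(F)} .$$
Integrate over $\Gamma_D$. Since $m(E)=\int N_E\,dm_D>0$ and likewise for $F$, the compact sets $\varphi_D(E),\varphi_D(F)$ have positive measure. Kneser's inequality in the compact connected abelian group $\Gamma_D$ gives $m_D(\varphi_D(E)+\varphi_D(F))\ge\min\{D,\,m_D(\varphi_D(E))+m_D(\varphi_D(F))\}$. $\square$

**Proposition 9.** Suppose $\chi$ exists and $\mathfrak d<\min\{\mu(A),\mu(B)\}$. Then $\max\{\varepsilon_A,\varepsilon_B\}\le\mathfrak d$.

*Proof.* Put $d^*=m(A^*+B^*)-m(A^*)-m(B^*)$. By Lemma 7,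
$$d^*\le\mathfrak d,\qquad d^*<\min\{m(A^*),m(B^*)\}.\tag{6}$$
Let $D_A,D_B$ be the diameters of $X,Y$. They are positive, since $D_A\ge|X|\ge m(A^*)>0$ and similarly for $D_B$. As $\Gamma$ is abelian, what we need about $A^*,B^*$ is symmetric, so assume $D_A\le D_B$. Translate in the $\mathbb R$-coordinate so that $\min X=\min Y=0$. Then $A^*\subseteq[0,D_A]\times\mathbb T$ with $(0,0),(D_A,0)\in A^*$, and $B^*\subseteq[0,D_B]\times\mathbb T$ with $(0,0),(D_B,0)\in B^*$.

**Step 1: fold by the longer length to bound $D_B$.** Both sets lie in $[0,D_B]\times\mathbb T$, on which $\varphi_{D_B}$ is injective and measure preserving after removal of the null slice over $D_B$. So their images in $\Gamma_{D_B}$ have measures at least $m(A^*)$ and $m(B^*)$. Lemma 8 with $E=A^*$, $F=B^*$, $D=D_B$ gives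
$$m(A^*+B^*)\ge m(A^*)+\min\{D_B,\ m(A^*)+m(B^*)\}.$$
If the minimum were $m(A^*)+m(B^*)$, we would get $d^*\ge m(A^*)$, contrary to (6). So the minimum is $D_B$, and
$$D_B\le m(A^*+B^*)-m(A^*)=m(B^*)+d^*.\tag{7}$$

**Step 2: fold by the shorter length to bound $D_A$.** After this folding $B^*$ may overlap itself, but by (7) it has few holes: the complement of $B^*$ in $[0,D_B]\times\mathbb T$ has measure at most $d^*$. As $D_A\le D_B$,
$$m_{D_A}(\varphi_{D_A}(B^*))\ge m\big(B^*\cap([0,D_A)\times\mathbb T)\big)\ge D_A-d^* .$$
Also $m_{D_A}(\varphi_{D_A}(A^*))\ge m(A^*)$, as in Step 1. Lemma 8 with $E=B^*$, $F=A^*$, $D=D_A$ gives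
$$m(A^*+B^*)\ge m(B^*)+\min\{D_A,\ D_A-d^*+m(A^*)\}=m(B^*)+D_A,$$
because $d^*<m(A^*)$. So $D_A\le m(A^*)+d^*$.

**Step 3: translate back.** Since $\mu(\chi^{-1}(I))=|I|=D_A$ and $m(A^*)=\mu(A)$, Step 2 says $\varepsilon_A=D_A-\mu(A)\le d^*\le\mathfrak d$. In the same way (7) says $\varepsilon_B\le d^*\le\mathfrak d$. $\square$

## 6. Parts (b) and (c), given part (a)

**Proof of (b).** *Existence of $\chi$.* If $\mathfrak d<\min\{\mu(A),\mu(B)\}$, then $\mu(AB)<\mu(A)+\mu(B)+2\sqrt{\mu(A)\mu(B)}$, because $\min\{s,t\}\le2\sqrt{st}$. That is the hypothesis of (a).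

*Lower bound for $\mathfrak d$.* This is Proposition 9.

*Upper bound and converse.* Normalize as in (4). Whenever $\chi$ exists, $AB\subseteq\chi^{-1}(I+J)$, so $\mu(AB)\le|I|+|J|$, that is,
$$\mathfrak d\le(|I|-\mu(A))+(|J|-\mu(B))=\varepsilon_A+\varepsilon_B.$$
If $\varepsilon_A+\varepsilon_B<\min\{\mu(A),\mu(B)\}$, this gives $\mathfrak d<\min\{\mu(A),\mu(B)\}$.

*The case $\mathfrak d=0$.* Now $\varepsilon_A=0$, so $\chi^{-1}(I)\setminus A=W\cap\chi^{-1}(I)$ is null, where $W=G\setminus A$ is open. Suppose it contains a point $g$. Since $\chi$ is open, $\chi(W)$ is an open set containing $\chi(g)\in I$; as $|I|>0$, it meets $\operatorname{int}I$. So $W\cap\chi^{-1}(\operatorname{int}I)$ is a nonempty open null set, which is impossible for Haar measure. Hence $A=\chi^{-1}(I)$, and likewise $B=\chi^{-1}(J)$. $\square$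

**Proof of (c).** Normalize as in (4). Let $S,T\subseteq\mathbb R$ be compact. The sets $\chi^{-1}(S),\chi^{-1}(T)$ are compact since $K$ is, and $\mu(\chi^{-1}(S))=|S|$. Also $\chi^{-1}(S)\chi^{-1}(T)=\chi^{-1}(S+T)$: if $\chi(g)=s+t$, pick $h$ with $\chi(h)=t$ and write $g=(gh^{-1})h$. So for $A=\chi^{-1}(S)$ and $B=\chi^{-1}(T)$ all quantities can be computed on the line. By Lemma 6 any other choice of $\chi$ is a multiple of this one, and the sets $\chi^{-1}(I)$, $\chi^{-1}(J)$ do not depend on the choice.

* (E1) gives $\mathfrak d=\delta=\varepsilon_A=\varepsilon_B$, and $\delta<1=\min\{\mu(A),\mu(B)\}$. So the constant $1$ is attained for both sets at once.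
* (E2) gives $\varepsilon_A=\varepsilon_B=\delta>0$ and $\mathfrak d=2\delta=\varepsilon_A+\varepsilon_B<\min\{\mu(A),\mu(B)\}$.
* (E3) gives $\mu(A)=\mu(B)=1$, $\mathfrak d=r$ and $\varepsilon_A\ge M-1$, which exceeds $C\mathfrak d=Cr$ for $M$ large. With $r=1$ we have $\mathfrak d=\min\{\mu(A),\mu(B)\}$, while the hypothesis of Theorem K still holds: $\sqrt{\mu(A)}+\sqrt{\mu(B)}=2>\sqrt3=\sqrt{\mu(AB)}$. So the range cannot be enlarged to $\le$. $\square$

It remains to prove the existence statement in (a); its uniqueness statement is Lemma 6.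

## 7. Square-root growth and three averaging lemmas

In contrapositive form, the existence in (a) says that a group without $\chi$ obeys the Brunn–Minkowski inequality of the plane. We give this inequality a name.

**Definition.** A unimodular group $H$ has **BM$_1$** if $\mu(EF)\ge\mu(E)+\mu(F)$ for all compact $E,F\subseteq H$ of positive measure. It has **BM$_2$** if $\mu(EF)^{1/2}\ge\mu(E)^{1/2}+\mu(F)^{1/2}$ for all such $E,F$.

The line has BM$_1$ but not BM$_2$, since $|[0,1]+[0,1]|=2<4$. The plane has BM$_2$. By Kemperman's inequality every connected noncompact unimodular group has BM$_1$, because its total measure is infinite.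

The plan is to find BM$_2$ in a subgroup, in a quotient, or from a product structure "line times BM$_1$", and to lift it to $G$. Each of these takes one averaging lemma. In this section, in Section 8 and in Proposition 17 all groups are second countable (connected Lie groups and their closed subgroups). So usc functions on the homogeneous spaces that occur, and on their products, are Borel for the product $\sigma$-algebra, all measures are $\sigma$-finite, and Tonelli's theorem applies. Throughout, $A,B$ are compact of positive measure and $C=AB$.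

**Lemma 10 (Jensen).** If random variables $u,v>0$ have finite expectation and $u^{-1/2}+v^{-1/2}\le1$ almost surely, then $(\mathbb Eu)^{-1/2}+(\mathbb Ev)^{-1/2}\le1$.

*Proof.* By convexity of $t\mapsto t^{-1/2}$, the left side is at most $\mathbb E(u^{-1/2}+v^{-1/2})\le1$. $\square$

So if we build $u,v$ with $\mathbb Eu\le\mu(C)/\mu(A)$ and $\mathbb Ev\le\mu(C)/\mu(B)$, Lemma 10 yields $(\mu(A)/\mu(C))^{1/2}+(\mu(B)/\mu(C))^{1/2}\le1$, which is BM$_2$ for the pair $A,B$.

**Lemma 11 (from a subgroup).** Let $P$ be a closed unimodular subgroup of a unimodular group $G$. If $P$ has BM$_2$, so does $G$.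

*Proof.* Slice $A$ along left cosets and $B$ along right cosets:
$$a(g)=\mu_P(P\cap g^{-1}A),\qquad b(h)=\mu_P(P\cap Bh^{-1}),\qquad w(g,h)=\mu_P(P\cap g^{-1}Ch^{-1}).$$
As $P$ is unimodular, these depend only on $gP$ and $Ph$, and they are usc by Lemma 4. Since $(P\cap g^{-1}A)(P\cap Bh^{-1})\subseteq P\cap g^{-1}Ch^{-1}$, BM$_2$ in $P$ gives $\sqrt a+\sqrt b\le\sqrt w$ whenever $a,b>0$. By (1) and (2), $\int a\,d(gP)=\mu(A)$ and $\int b\,d(Ph)=\mu(B)$. Also by (2) applied to $g^{-1}C$ and (1) applied to $Ch^{-1}$,
$$\int w(g,h)\,d(Ph)=\mu(g^{-1}C)=\mu(C),\qquad \int w(g,h)\,d(gP)=\mu(Ch^{-1})=\mu(C).$$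
Choose $(gP,Ph)$ at random with density $a(g)b(h)/(\mu(A)\mu(B))$, and put $u=w/a$, $v=w/b$. Then $u^{-1/2}+v^{-1/2}=(\sqrt a+\sqrt b)/\sqrt w\le1$, and
$$\mathbb Eu\le\iint\frac{w\,b}{\mu(A)\mu(B)}\,d(gP)\,d(Ph)=\frac{\mu(C)}{\mu(A)},\qquad \mathbb Ev\le\iint\frac{w\,a}{\mu(A)\mu(B)}\,d(gP)\,d(Ph)=\frac{\mu(C)}{\mu(B)}.$$
Lemma 10 finishes the proof. $\square$

**Lemma 12 (from a quotient).** Let $H\trianglelefteq G$ be closed, with $G$ and $Q=G/H$ unimodular. If $Q$ has BM$_2$, so does $G$.

*Proof.* Let $a,b,c$ and $X_s,Y_t,Z_s$ be as in Section 3. If $a(x),b(y)>0$, the right side of (3) contains a translate of each factor, so $c(xy)\ge\max\{a(x),b(y)\}$. Hence $X_sY_t\subseteq Z_s\cap Z_t$ for $s,t>0$. Put $w(s,t)=|X_sY_t|$.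

This function is Lebesgue measurable. It is nonincreasing in each variable, so for each $\tau$ the set $U=\{w>\tau\}$ contains with $(s,t)$ every $(s',t')$ with $0<s'\le s$, $0<t'\le t$. A line of direction $(1,1)$ meets $\partial U$ in at most one point of $(0,\infty)^2$: if $(s,t)$ and $(s+\eta,t+\eta)$ with $\eta>0$ were both in $\partial U$, points of $U$ close to the second one would force a neighbourhood of $(s,t)$ into $U$. So the closed set $\partial U$ is null, and $U$ is measurable.

Choose $(s,t)$ at random with density $|X_s||Y_t|/(\mu(A)\mu(B))$, and put $u=w/|X_s|$, $v=w/|Y_t|$. Where the density is positive, BM$_2$ in $Q$ for $X_s,Y_t$ gives $u^{-1/2}+v^{-1/2}\le1$. Moreover, using $w\le|Z_s|$ for $u$ and $w\le|Z_t|$ for $v$,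
$$\mathbb Eu\le\iint\frac{|Z_s||Y_t|}{\mu(A)\mu(B)}\,ds\,dt=\frac{\mu(C)}{\mu(A)},\qquad \mathbb Ev\le\iint\frac{|Z_t||X_s|}{\mu(A)\mu(B)}\,ds\,dt=\frac{\mu(C)}{\mu(B)}.$$
Lemma 10 finishes the proof. $\square$

**Lemma 13 (line over BM$_1$).** Let $G$ be unimodular and let $\chi_0:G\to\mathbb R$ be a continuous surjective homomorphism whose kernel $H$ has BM$_1$. Then $G$ has BM$_2$.

*Proof.* The map $\chi_0$ is open, so $G/H\cong\mathbb R$. By (3), Lemma 5 and BM$_1$ in $H$, $c(x+y)\ge a(x)+b(y)$ if $a(x),b(y)>0$. Let $\alpha=\max a$ and $\beta=\max b$; they are attained because $a,b$ are usc with compact support, and they are positive because $\int a=\mu(A)>0$ and $\int b=\mu(B)>0$. For $0<t\le1$ the sets $X_{\alpha t},Y_{\beta t}$ are nonempty, compact, and $X_{\alpha t}+Y_{\beta t}\subseteq Z_{(\alpha+\beta)t}$. So $|Z_{(\alpha+\beta)t}|\ge|X_{\alpha t}|+|Y_{\beta t}|$. Integrate over $t\in(0,1]$. Since $\int_0^1|X_{\alpha t}|\,dt=\mu(A)/\alpha$, $\int_0^1|Y_{\beta t}|\,dt=\mu(B)/\beta$ and $\int_0^1|Z_{(\alpha+\beta)t}|\,dt\le\mu(C)/(\alpha+\beta)$,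
$$\mu(C)\ge(\alpha+\beta)\Big(\frac{\mu(A)}\alpha+\frac{\mu(B)}\beta\Big)=\mu(A)+\mu(B)+\frac\beta\alpha\mu(A)+\frac\alpha\beta\mu(B)\ge\big(\sqrt{\mu(A)}+\sqrt{\mu(B)}\big)^2.\qquad\square$$

A first use, needed twice below: let $N$ be a simply connected nilpotent Lie group with $\dim N\ge2$ and Lie algebra $\mathfrak n$. Since $[\mathfrak n,\mathfrak n]\ne\mathfrak n$, there is a subspace $\mathfrak m\supseteq[\mathfrak n,\mathfrak n]$ of codimension $1$, and a linear functional $\ell$ with kernel $\mathfrak m$. It is a Lie algebra homomorphism $\mathfrak n\to\mathbb R$, so it integrates to a surjective homomorphism $N\to\mathbb R$, $\exp X\mapsto\ell(X)$. Since $\exp:\mathfrak n\to N$ is a diffeomorphism, the kernel is $\exp\mathfrak m$, which is closed, connected, simply connected nilpotent of dimension at least $1$, hence noncompact and unimodular.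
$$\text{So } N \text{ maps onto } \mathbb R \text{ with connected, noncompact, unimodular kernel, and } N \text{ has BM}_2,\tag{8}$$
the last by Kemperman (the kernel has BM$_1$) and Lemma 13, as $N$ is unimodular.

## 8. Semisimple groups and the $ax+b$ group

We want BM$_2$ for every connected noncompact semisimple Lie group. For $SL_2(\mathbb R)$ the obvious attempt is Lemma 11 with a subgroup from the Iwasawa decomposition. The diagonal part $A_0$ and the unipotent part $N$ are copies of $\mathbb R$, which has only BM$_1$. The two-dimensional subgroup $A_0N$ is large enough, but it is not unimodular. Then the proof of Lemma 11 stops at once: there is no invariant measure on $G/P$, because that would need $\Delta_G|_P=\Delta_P$, and slices of $A$ on one side and of $B$ on the other call for different Haar measures of $P$. The way out has two parts: an inequality in $P$ that uses the right measure for the first set and the left measure for the second (Lemma 14), and integration over $K$ instead of over $G/P$ (Lemma 15).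

**Lemma 14.** Let $P=\{(n,a):n,a\in\mathbb R\}$ with $(n,a)(n',a')=(n+e^an',a+a')$, and let $\mu_P,\nu_P$ be left and right Haar measures. For compact $E,F\subseteq P$ of positive measure,
$$\Big(\frac{\nu_P(E)}{\nu_P(EF)}\Big)^{1/2}+\Big(\frac{\mu_P(F)}{\mu_P(EF)}\Big)^{1/2}\le1 .$$

*Proof.* **Step 1: measures and fibres.** Right translation $(n,a)\mapsto(n+e^an_0,a+a_0)$ has Jacobian $1$, and left translation $(n,a)\mapsto(n_0+e^{a_0}n,a_0+a)$ has Jacobian $e^{a_0}$. So we may take $d\nu_P=dn\,da$ and $d\mu_P=e^{-a}dn\,da$; scaling does not affect the claim. With $E_a=\{n:(n,a)\in E\}$ and so on, put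
$$f(a)=|E_a|,\qquad g(a)=e^{-a}|F_a|,\qquad h(c)=|(EF)_c| .$$
These are usc with compact support. Let $\Phi=\int f=\nu_P(E)$, $\Psi=\int g=\mu_P(F)$, $U=\int h=\nu_P(EF)$ and $V=\int e^{-c}h(c)\,dc=\mu_P(EF)$.

**Step 2: a one-dimensional inequality on fibres.** Since $(EF)_{a+a'}\supseteq E_a+e^aF_{a'}$, whenever $f(a),g(a')>0$ we have
$$h(a+a')\ge f(a)+e^a|F_{a'}|=f(a)+e^{a+a'}g(a').$$
Let $\alpha=\max f>0$, $\beta=\max g>0$ and $w(c)=h(c)/(\alpha+\beta e^c)$. For $0<t\le1$ it follows that $\{f\ge\alpha t\}+\{g\ge\beta t\}\subseteq\{w\ge t\}$. By Brunn–Minkowski in $\mathbb R$ and integration over $t\in(0,1]$,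
$$\int w\ge\frac\Phi\alpha+\frac\Psi\beta .$$

**Step 3: separate the two measures.** By Cauchy–Schwarz, $1=(\lambda+(1-\lambda))^2\le\big(\tfrac{\lambda^2}p+\tfrac{(1-\lambda)^2}q\big)(p+q)$ for $p,q>0$ and $\lambda\in(0,1)$. With $p=\alpha$, $q=\beta e^c$ this gives $\frac1{\alpha+\beta e^c}\le\frac{\lambda^2}\alpha+\frac{(1-\lambda)^2e^{-c}}\beta$. Multiplying by $h(c)$ and integrating,
$$\frac{\lambda^2U}\alpha+\frac{(1-\lambda)^2V}\beta\ \ge\ \frac\Phi\alpha+\frac\Psi\beta .$$

**Step 4: choose $\lambda$.** If $\sqrt{\Phi/U}+\sqrt{\Psi/V}>1$, there is $\lambda\in(0,1)$ with $\lambda<\sqrt{\Phi/U}$ and $1-\lambda<\sqrt{\Psi/V}$. Then $\lambda^2U<\Phi$ and $(1-\lambda)^2V<\Psi$, contrary to Step 3. $\square$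

**Lemma 15.** A connected noncompact semisimple Lie group $Q$ has BM$_2$.

*Proof.* **Step 1: the Iwasawa decomposition.** $Q$ is unimodular, since $\mathrm{Ad}(Q)$ preserves the nondegenerate Killing form and so has determinant $\pm1$. By Weyl's theorem a connected semisimple group with Lie algebra of compact type is compact; so the Lie algebra $\mathfrak g$ of $Q$ is not of compact type. Take the Iwasawa decomposition $Q=KA_0N$: multiplication $K\times A_0\times N\to Q$ is a diffeomorphism, $K$ is closed (not necessarily compact), $A_0\cong\mathbb R^r$ with $r\ge1$, and $N$ is nilpotent. The groups $A_0,N,A_0N$ are closed and simply connected. Also $\dim N\ge1$: without restricted roots the Lie algebra of $A_0$ would be central in $\mathfrak g$, which is semisimple.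

**Step 2: the case $r\ge2$.** $Q$ contains a closed copy of $\mathbb R^2$, which has BM$_2$. Apply Lemma 11.

**Step 3: the case $\dim N\ge2$.** $N$ has BM$_2$ by (8). Apply Lemma 11.

**Step 4: the case $r=\dim N=1$, integration formulas.** Let $P=A_0N$. It is simply connected, and its Lie algebra has a basis with $[H_0,X_0]=X_0$, because the restricted root is nonzero. The group of Lemma 14 is simply connected with the same Lie algebra, since there $(0,a)(n,0)(0,a)^{-1}=(e^an,0)$. So $P$ is isomorphic to it.

The group $K$ is unimodular: $\mathrm{Ad}(K)$ preserves an inner product on $\mathfrak g$ (built from the Killing form and the Cartan involution) and the Lie algebra $\mathfrak k$ of $K$, so $|\det\mathrm{Ad}(k)|_{\mathfrak k}|=1$ for $k\in K$.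

The group $K\times P$ acts on $Q$ by $(k,p)\cdot g=kgp^{-1}$ and preserves $\mu_Q$. The orbit map of $1$, $(k,p)\mapsto kp^{-1}$, is a diffeomorphism onto $Q$. So $\mu_Q$ corresponds to a left Haar measure of $K\times P$, which we may normalize as $\mu_K\times\mu_P$. With the right Haar measure $\nu_P(S)=\mu_P(S^{-1})$, and since $kp^{-1}\in E$ means $p^{-1}\in P\cap k^{-1}E$,
$$\mu_Q(E)=\int_K\nu_P(P\cap k^{-1}E)\,dk .\tag{9}$$
Apply (9) to $E^{-1}$. As $(P\cap k^{-1}E^{-1})^{-1}=P\cap Ek$, we get $\mu_Q(E)=\int_K\mu_P(P\cap Ek)\,dk$, and substituting $l=k^{-1}$ ($K$ is unimodular),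
$$\mu_Q(E)=\int_K\mu_P(P\cap El^{-1})\,dl .\tag{10}$$

**Step 5: the case $r=\dim N=1$, averaging.** Put $A_k=P\cap k^{-1}A$, $B_l=P\cap Bl^{-1}$ and $W_{k,l}=P\cap k^{-1}Cl^{-1}\supseteq A_kB_l$. The measures of these sets are usc in $(k,l)$ by Lemma 4. By (9) for $Cl^{-1}$ and (10) for $k^{-1}C$,
$$\int_K\nu_P(W_{k,l})\,dk=\mu(Cl^{-1})=\mu(C)\ \text{ for each } l,\qquad\int_K\mu_P(W_{k,l})\,dl=\mu(k^{-1}C)=\mu(C)\ \text{ for each } k.$$
By (9) and (10), $\nu_P(A_k)\mu_P(B_l)/(\mu(A)\mu(B))$ is a probability density on $K\times K$. Put $u=\nu_P(W_{k,l})/\nu_P(A_k)$ and $v=\mu_P(W_{k,l})/\mu_P(B_l)$. Since $W_{k,l}\supseteq A_kB_l$, Lemma 14 gives $u^{-1/2}+v^{-1/2}\le1$ where the density is positive. Finally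
$$\mathbb Eu\le\iint\frac{\nu_P(W_{k,l})\,\mu_P(B_l)}{\mu(A)\mu(B)}\,dk\,dl=\frac{\mu(C)}{\mu(A)},\qquad\mathbb Ev\le\iint\frac{\mu_P(W_{k,l})\,\nu_P(A_k)}{\mu(A)\mu(B)}\,dl\,dk=\frac{\mu(C)}{\mu(B)},$$
and Lemma 10 finishes the proof. $\square$

## 9. A normal line with compact quotient

The other outcome we need is the construction of $\chi$. It comes from the next lemma: average a function that is equivariant under the line.

**Lemma 16.** Let $E$ be a connected locally compact group and $V\cong\mathbb R$ a closed normal subgroup with $E/V$ compact. Then there is a continuous surjective homomorphism $F:E\to\mathbb R$ with compact kernel.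

*Proof.* **Step 1: $V$ is central.** $E$ acts on $V$ by conjugation through $\mathrm{Aut}(\mathbb R)=\mathbb R^\times$, continuously, and $V$ acts trivially. So the image is that of the compact connected group $E/V$: a compact connected subgroup of $\mathbb R^\times$, which is trivial. Identify $V=\mathbb R$ and write it additively where convenient.

**Step 2: a continuous $f:E\to\mathbb R$ with $f(we)=w+f(e)$ for $w\in V$.** Since $E\to E/V$ is open and $E/V$ is compact, finitely many relatively compact open subsets of $E$ have images covering $E/V$. So there is a compact $L$ with $VL=E$. Take $0\le\varphi\in C_c(E)$ with $\varphi>0$ on $L$. For every $e$ we have $0<\int_V\varphi(ve)\,dv<\infty$. For $e$ in a compact set, the integrand is supported in a fixed compact set of $v$, so $\int\varphi(ve)\,dv$ and $\int v\varphi(ve)\,dv$ are continuous in $e$. Hence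
$$f(e)=-\int_Vv\,\varphi(ve)\,dv\Big/\int_V\varphi(ve)\,dv$$
is continuous. Substituting $v'=v+w$ gives $\int v\varphi(vwe)\,dv=\int(v'-w)\varphi(v'e)\,dv'$, hence $f(we)=w+f(e)$.

**Step 3: average.** As $V$ is central, $y\mapsto f(xy)-f(y)$ is $V$-invariant: $f(xvy)=f(vxy)=v+f(xy)$. With the normalized Haar measure of $E/V$ put
$$F(x)=\int_{E/V}\big(f(xy)-f(y)\big)\,d(yV).$$
The integrand is continuous on $E\times E/V$ and $E/V$ is compact, so $F$ is continuous. Write $f(xx'y)-f(y)=[f(x\cdot x'y)-f(x'y)]+[f(x'y)-f(y)]$. By left invariance the first bracket integrates to $F(x)$, so $F(xx')=F(x)+F(x')$. For $v\in V$ the integrand is $f(vy)-f(y)=v$, so $F|_V=\mathrm{id}$; in particular $F$ is surjective.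

**Step 4: the kernel is compact.** Regard $F(e)$ as an element of $V$ and consider $e\mapsto F(e)^{-1}e$. This map is continuous; it is $V$-invariant, because $F(ve)^{-1}ve=F(e)^{-1}v^{-1}ve$; its values lie in $\ker F$, because $F|_V=\mathrm{id}$; and it is the identity on $\ker F$. So $\ker F$ is a continuous image of the compact space $E/V$. $\square$

## 10. The dichotomy for Lie groups and the existence of $\chi$

**Proposition 17.** A connected noncompact unimodular Lie group $G$ either has BM$_2$ or admits a continuous surjective homomorphism $G\to\mathbb R$ with compact kernel.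

*Proof.* We walk through the structure of $G$; at each point either something noncompact of dimension at least two appears, and Section 7 gives BM$_2$, or only a line remains and Lemma 16 applies. Let $S$ be the radical of $G$ (closed, connected, normal, solvable) and $Q=G/S$, which is connected semisimple.

**Case I: $Q$ is noncompact.** $Q$ is unimodular and has BM$_2$ by Lemma 15. So $G$ has BM$_2$ by Lemma 12.

**Case II: $Q$ is compact.** Then $S$ is noncompact, and it is unimodular by Lemma 5. Let $H=\overline{[S,S]}$. The group $[S,S]$ is connected and nilpotent, since $[\mathfrak s,\mathfrak s]$ is nilpotent for the solvable Lie algebra $\mathfrak s$ of $S$; so its closure $H$ is connected and nilpotent. $H$ is characteristic in $S$, hence normal in $G$, hence unimodular by Lemma 5. The group $S/H$ is a connected abelian Lie group, so $S/H\cong\mathbb R^p\times\mathbb T^q$.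

*Observation.* If a connected Lie group $S'$ has a continuous surjection $\chi_0$ onto $\mathbb R$ with kernel $M$, then $M$ is connected. Indeed $\chi_0$ has surjective differential, so there is a one-parameter subgroup $\sigma$ with $\chi_0(\sigma(t))=t$. The map $s\mapsto s\,\sigma(\chi_0(s))^{-1}$ is continuous, has values in $M$ and is the identity on $M$. So $M$ is a continuous image of $S'$.

**Case IIa: $p\ge1$.** There is a surjection $\chi_0:S\to\mathbb R$ (through $S/H$). Its kernel $M$ is connected by the observation, and unimodular by Lemma 5.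

If $M$ is noncompact, it has BM$_1$ by Kemperman, so $S$ has BM$_2$ by Lemma 13 and $G$ has BM$_2$ by Lemma 11.

If $M$ is compact, it contains every compact subgroup of $S$, because such a subgroup has trivial image in $\mathbb R$. So $M$ is the largest compact subgroup of $S$; it is characteristic in $S$, hence normal in $G$. Apply Lemma 16 to $E=G/M$ and $V=S/M\cong\mathbb R$, with $E/V\cong Q$ compact. Composing with $G\to G/M$, whose kernel is compact, gives a surjection $G\to\mathbb R$ with compact kernel.

**Case IIb: $p=0$.** Then $S/H$ is compact, so $G/H$ is compact and $H$ is noncompact. We first split off the largest compact subgroup of $H$. Write $H=\tilde H/\Lambda$ with $\tilde H$ simply connected nilpotent and $\Lambda$ discrete and central. The centre of $\tilde H$ is the exponential image of a vector space. Let $\mathfrak t$ be the span of $\log\Lambda$ in that vector space and $T=\exp(\mathfrak t)/\Lambda$. As $\log\Lambda$ is a discrete subgroup spanning $\mathfrak t$, $T$ is a torus, and it is central in $H$. The quotient $H/T=\tilde H/\exp\mathfrak t$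 is simply connected nilpotent and has no nontrivial compact subgroup. So $T$ contains all compact subgroups of $H$; it is characteristic in $H$, hence normal in $G$. As $H$ is noncompact, $\dim H/T\ge1$.

If $\dim H/T\ge2$, then by (8) $H/T$ maps onto $\mathbb R$ with noncompact kernel. Hence $H$ maps onto $\mathbb R$, and the kernel $M'$ of this map is noncompact, because its image in $H/T$ is that noncompact kernel. $M'$ is connected by the observation and unimodular by Lemma 5, so it has BM$_1$. Lemma 13 gives BM$_2$ for $H$ and Lemma 11 gives BM$_2$ for $G$.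

If $\dim H/T=1$, then $H/T\cong\mathbb R$. Apply Lemma 16 to $E=G/T$ and $V=H/T$, with $E/V\cong G/H$ compact, and compose with $G\to G/T$, whose kernel is compact. $\square$

**Proof of the existence in Theorem 1(a).** Suppose $\sqrt{\mu(A)}+\sqrt{\mu(B)}>\sqrt{\mu(AB)}$. We transfer this to a Lie quotient of $G$. Choose $\varepsilon>0$ with $\sqrt{\mu(A)}+\sqrt{\mu(B)}>\sqrt{\mu(AB)+\varepsilon}$. By outer regularity there is an open $O\supseteq AB$ with $\mu(O)<\mu(AB)+\varepsilon$, and since $AB$ is compact there is a neighbourhood $U$ of $1$ with $ABU\subseteq O$. By Gleason–Yamabe take a compact normal subgroup $N\subseteq U$ with $G/N$ a Lie group, and let $\pi:G\to G/N$.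

The push-forward of $\mu$ under $\pi$ is a Radon measure, because $N$ is compact, and it is invariant under left and right translations. So it is a bi-invariant Haar measure on $G/N$. The preimages of $\pi(A)$, $\pi(B)$ and $\pi(A)\pi(B)$ are $AN$, $BN$ and $ABN$, so these sets have measures
$$\mu(AN)\ge\mu(A),\qquad\mu(BN)\ge\mu(B),\qquad\mu(ABN)\le\mu(O)<\mu(AB)+\varepsilon .$$
By the choice of $\varepsilon$, $\mu(AN)^{1/2}+\mu(BN)^{1/2}>\mu(ABN)^{1/2}$, so BM$_2$ fails in $G/N$. This is a connected unimodular Lie group, noncompact because $N$ is compact and $G$ is not. By Proposition 17 there is a continuous surjective $\bar\chi:G/N\to\mathbb R$ with compact kernel. Then $\chi=\bar\chi\circ\pi:G\to\mathbb R$ is continuous and surjective, and its kernel, the preimage of a compact set under the quotient map by a compact subgroup, is compact. With the uniqueness from Lemma 6 this proves (a), and with Section 6 it completes the proof of Theorem 1 and of Corollary 2. $\square$
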